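\title{A minimal piecewise full group whose derived subgroup is not simple}

\begin{abstract}
A group of homeomorphisms of the Cantor space is piecewise full if it contains every homeomorphism that agrees with elements of the group on the parts of a clopen partition. For each $k\ge 2$ we construct a minimal piecewise full group $G$ with a surjective homomorphism onto the free group $F$ of rank $k$. It follows that the derived subgroup $\mathrm D(G)$ is not simple. The kernel of the homomorphism is generated by transpositions, $G$ preserves a Borel probability measure of full support, and the quotient of $\mathrm D(G)$ by the subgroup generated by 3-cycles is $[F,F]$. The group $G$ is a direct limit of finite combinatorial schemes. The fundamental groupoid of a square complex attached to each scheme controls $G$ modulo transpositions, and minimality is forced step by step without changing the relevant vertex group.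
\end{abstract}

\section{Introduction}\label{sec:intro}

Let $X$ be the Cantor space and let $G\le\mathrm{Homeo}(X)$. The \emph{piecewise full group} $\mathrm F(G;X)$ consists of all homeomorphisms $h$ of $X$ for which there are a clopen partition $\{\alpha_i\mid i\in I\}$ of $X$ and elements $g_i\in G$ with $h|_{\alpha_i}=g_i|_{\alpha_i}$ for all $i$. By compactness only finitely many parts are nonempty. The group $G$ is \emph{piecewise full} if $G=\mathrm F(G;X)$, and \emph{minimal} if every $G$-orbit is dense. We write $\mathrm D(G)=[G,G]$.

Piecewise fullness says that membership in $G$ is a local condition: elements may be cut into pieces and the pieces reassembled. Minimality says that every point can be moved close to every other point. Together the two conditions describe an analogue of a symmetric group. If $X$ is replaced by a finite discrete set with $n$ points, a minimal piecewise full group is transitive and can be cut along points, so it is $\mathrm{Sym}_n$, and its derived subgroup $\mathrm{Alt}_n$ is simple for $n\ge5$. Two examples on the Cantor space show what to expect.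

\begin{example}\label{ex:prefix}
Let $X=\{0,1\}^{\mathbb N}$, let $\mathrm{Sym}(\{0,1\}^n)$ act by permuting prefixes of length $n$, and let $G$ be the increasing union of these groups. Every point can be given any prescribed prefix, so $G$ is minimal. A homeomorphism that agrees piecewise with elements of $G$ has the form $w\xi\mapsto\pi(w)\xi$ on the cylinders of some length $n$, and $\pi$ is injective, so $G$ is piecewise full. The group $\mathrm D(G)$ is the increasing union of the groups $\mathrm{Alt}(\{0,1\}^n)$, hence simple.
\end{example}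

\begin{example}\label{ex:odometer}
Let $X=\mathbb Z_2$ be the $2$-adic integers and $G=\mathrm F(\mathbb Z;X)$, where $\mathbb Z$ acts by translations. Each $h\in G$ has the form $h(x)=x+n_h(x)$ with $n_h:X\to\mathbb Z$ locally constant, $h$ preserves the Haar measure $\mu$, and $n_{gh}=n_g\circ h+n_h$. So $h\mapsto\int n_h\,d\mu$ is a homomorphism $G\to\mathbb R$ that sends $x\mapsto x+1$ to $1$. A minimal piecewise full group can therefore have an infinite torsion-free quotient. This one is abelian, because it adds up local contributions, and so it says nothing about $\mathrm D(G)$.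
\end{example}

It is known that $\mathrm D(G)$ is simple for piecewise full groups $G$ satisfying various additional conditions. The general question comes from the work of Garrido and Reid \cite{GR}:

\medskip
\noindent\emph{Let $G$ be a minimal piecewise full group of homeomorphisms of the Cantor space. Is $\mathrm D(G)$ simple?}
\medskip

\noindent The answer is no. Fix $k\ge2$ and let $F$ be the free group of rank $k$.

\begin{theorem}\label{thm:main}
There are a minimal piecewise full group $G$ of homeomorphisms of the Cantor space $X$ and a surjective homomorphism $\Phi:G\to F$. Moreover $\mathrm D(G)\cap\ker\Phi$ is a nontrivial proper normal subgroup of $\mathrm D(G)$, so $\mathrm D(G)$ is not simple.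
\end{theorem}

The kernel can be described exactly. A \emph{transposition} of $G$ is an element $t\in G$ with $t^2=1$ for which there is a clopen set $U$ with $U\cap tU=\emptyset$ and $t=\mathrm{id}$ off $U\cup tU$. A \emph{3-cycle} of $G$ is an element $c\in G$ with $c^3=1$ for which there is a clopen set $U$ with $U,cU,c^2U$ pairwise disjoint and $c=\mathrm{id}$ off their union. Let $\mathrm S(G)$ and $\mathrm A(G)$ be the subgroups generated by the transpositions and by the 3-cycles.

\begin{theorem}\label{thm:strong}
The pair $(G,\Phi)$ constructed in the proof of Theorem~\ref{thm:main} satisfies $\ker\Phi=\mathrm S(G)$ and $\mathrm D(G)\cap\ker\Phi=\mathrm A(G)$, and $G$ preserves a Borel probability measure of full support. Hence $\mathrm D(G)/\mathrm A(G)\cong[F,F]$ is free of countably infinite rank, every countable group is a quotient of $\mathrm D(G)$, and the derived series of $G$ never stabilizes.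
\end{theorem}

\subsection*{The method}
We describe an element of $G$ as a finite sequence of moves: cut $X$ into pieces, each carrying a \emph{type}, and repeatedly replace some pieces by others according to a finite list of \emph{rules}. Exchanging two pieces of the same type is a transposition. So modulo transpositions one may forget where the pieces are and remember only how many pieces of each type are present and which rules are applied, and two rules applied to disjoint pieces may be applied in either order. What remains is an edge loop in a square complex, up to homotopy. This is the groupoid $\Pi(P)$ of a \emph{scheme} $P$ (Section~\ref{sec:schemes}); it replaces the integral in Example~\ref{ex:odometer}. We start with one type and $k$ rules, where the vertex group is $F$. Two operations turn this scheme into a minimal action on a Cantor space: \emph{comparison} adds rules that move a piece of one type into another type (Section~\ref{sec:comparison}), and \emph{subdivision} cuts types and rules into smaller ones (Section~\ref{sec:subdivision}). The core of the proof is that neither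 operation changes the vertex group. Sections~\ref{sec:space} and~\ref{sec:group} realize the limit as a group $G$ of homeomorphisms, Section~\ref{sec:phi} shows that the class in $F$ depends only on the homeomorphism, and Section~\ref{sec:kernel} proves Theorem~\ref{thm:strong}.

Throughout, $\mathbb N=\{0,1,2,\dots\}$, maps and morphisms are composed from right to left, and $\mathbb Z^O$ is ordered coordinatewise, with the elements of the finite set $O$ as basis vectors.

\section{Transpositions and 3-cycles}\label{sec:general}

In this section $G$ is any minimal piecewise full group on the Cantor space $X$. Minimality is used only through one consequence: every orbit is infinite, because a finite orbit is closed and not dense.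

\begin{lemma}\label{lem:sym}
Let $U$ be clopen and let $g_1,\dots,g_n\in G$ be such that the sets $g_iU$ are pairwise disjoint. For $\pi\in\mathrm{Sym}_n$ let $\sigma_\pi$ be $g_{\pi(i)}g_i^{-1}$ on $g_iU$ for each $i$, and the identity elsewhere. Then $\pi\mapsto\sigma_\pi$ is a homomorphism $\mathrm{Sym}_n\to G$, injective if $U\ne\emptyset$, which sends transpositions to transpositions of $G$, 3-cycles to 3-cycles of $G$, and $\mathrm{Alt}_n$ into $\mathrm A(G)$.
\end{lemma}

\begin{proof}
The map $\sigma_\pi$ permutes the sets $g_iU$, so it is a homeomorphism, and it lies in $G$ by piecewise fullness. On $g_iU$ we have $\sigma_\pi\sigma_\rho=g_{\pi\rho(i)}g_{\rho(i)}^{-1}g_{\rho(i)}g_i^{-1}=\sigma_{\pi\rho}$. The last claim holds because $\mathrm{Alt}_n$ is generated by 3-cycles.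
\end{proof}

\begin{lemma}\label{lem:AS}
The subgroups $\mathrm A(G)$ and $\mathrm S(G)$ are normal in $G$, and $1\ne\mathrm A(G)\le\mathrm D(G)\cap\mathrm S(G)$. Moreover $\mathrm S(G)/\mathrm A(G)$ is central in $G/\mathrm A(G)$.
\end{lemma}

\begin{proof}
Conjugates of transpositions and of 3-cycles are again such, which gives normality. Choose $x\in X$ and $g_1,g_2,g_3\in G$ with $g_ix$ distinct. For a small clopen $U\ni x$ the sets $g_iU$ are disjoint, and Lemma~\ref{lem:sym} gives a nontrivial 3-cycle. If $c$ is a 3-cycle on $U,cU,c^2U$, apply Lemma~\ref{lem:sym} to $1,c,c^2$. Then $c=\sigma_{(123)}$, since $c^{-2}=c$, and $(123)$ is a commutator of two transpositions in $\mathrm{Sym}_3$. So $c\in\mathrm D(G)\cap\mathrm S(G)$.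

For centrality let $t$ be a transposition on $U\sqcup tU$, let $h\in G$ and $x\in U$. Choose $g_3,g_4\in G$ such that $g_3x$ and $g_4x$ are distinct and lie outside $\{x,tx,hx,htx\}$. There is a clopen neighborhood $U_x\subseteq U$ of $x$ such that $g_3U_x$ and $g_4U_x$ are disjoint from each other and from $U_x,tU_x,hU_x,htU_x$. Let $U'\subseteq U_x$ be clopen, let $t'$ be $t$ on $U'\cup tU'$ and the identity elsewhere, and let $t''$ exchange $g_3U'$ and $g_4U'$ via $g_4g_3^{-1}$. In Lemma~\ref{lem:sym} for $U'$ and $(1,t,g_3,g_4)$ we have $t'=\sigma_{(12)}$ and $t''=\sigma_{(34)}$, so $t't''\in\mathrm A(G)$. For $U'$ and $(h,ht,g_3,g_4)$ we have $ht'h^{-1}=\sigma_{(12)}$ and again $t''=\sigma_{(34)}$, so $ht'h^{-1}t''\in\mathrm A(G)$. Hence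
\[
ht'h^{-1}t'^{-1}=(ht'h^{-1}t'')(t't'')^{-1}\in\mathrm A(G).
\]
By compactness $U$ has a finite partition into clopen sets $U'$, each contained in some $U_x$, and $t$ is the product of the corresponding $t'$. So $t$ commutes with $h$ modulo $\mathrm A(G)$.
\end{proof}

Thus $\mathrm D(G)$ can be simple only if $\mathrm D(G)=\mathrm A(G)$, and then $G/\mathrm S(G)$ is abelian. The next statement explains why one would guess that this quotient is always abelian: near each point, every element of $G$ is a product of two transpositions.

\begin{proposition}\label{prop:fragment}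
For $h\in G$ and $x\in X$ there is a clopen neighborhood $U$ of $x$ such that $h$ commutes modulo $\mathrm S(G)$ with every $\kappa\in G$ that is the identity off $U$. Consequently $G/\mathrm S(G)$ is abelian if, for every finite clopen cover $\mathcal U$ of $X$, the group $G$ is generated by $\mathrm S(G)$ and the elements that are the identity off some member of $\mathcal U$.
\end{proposition}

\begin{proof}
Choose $g\in G$ with $gx\notin\{x,hx\}$ and a clopen $U\ni x$ with $gU\cap(U\cup hU)=\emptyset$. Let $t_1$ exchange $U$ and $gU$ via $g$, and let $t_2$ exchange $gU$ and $hU$ via $hg^{-1}$. Then $s=t_2t_1\in\mathrm S(G)$ agrees with $h$ on $U$. If $\kappa$ is the identity off $U$, then $h\kappa h^{-1}$ and $s\kappa s^{-1}$ agree on $hU$ and are the identity elsewhere, so $h\kappa h^{-1}=s\kappa s^{-1}\equiv\kappa$ modulo $\mathrm S(G)$. For the second statement fix $h$ and cover $X$ by finitely many such $U$.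
\end{proof}

A group as in Theorem~\ref{thm:strong} must therefore contain elements that cannot be fragmented, even modulo transpositions, into elements of small support, although every small set can be moved around freely. The construction achieves this by controlling exactly how much room there is to perform a move.

\section{Schemes and their groupoids}\label{sec:schemes}

\begin{definition}
A \emph{scheme} $P=(O,R)$ consists of a finite set $O$ of \emph{types} and a finite set $R$ of \emph{rules}. Each rule $r$ has finite nonempty index sets $I_r,J_r$ and families $(a^r_i)_{i\in I_r}$, $(b^r_j)_{j\in J_r}$ in $O$. We put $A_r=\sum_ia^r_i$ and $B_r=\sum_jb^r_j$ in $\mathbb N^O$ and write $r:A_r\to B_r$. A \emph{weight} on $P$ is a map $\mu:O\to\mathbb R_{>0}$, extended additively to $\mathbb N^O$, with $\mu(A_r)=\mu(B_r)$ for all $r\in R$.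
\end{definition}

In Section~\ref{sec:space} a type $a$ becomes a compact space $X_a$, an element $n\in\mathbb N^O$ a disjoint union with $n(a)$ copies of $X_a$, a rule $r$ a homeomorphism $\bigsqcup_iX_{a^r_i}\to\bigsqcup_jX_{b^r_j}$, and a weight an invariant measure.

\begin{definition}
The groupoid $\Pi(P)$ has object set $\mathbb N^O$. It is generated by the \emph{edges} $(r,C):A_r+C\to B_r+C$ for $r\in R$ and $C\in\mathbb N^O$, where $C$ is the \emph{complement} of the edge, subject to the \emph{squares}
\begin{equation}\label{eq:square}
(s,B_r+C)(r,A_s+C)=(r,B_s+C)(s,A_r+C)\qquad(r,s\in R,\ C\in\mathbb N^O).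
\end{equation}
We write $r$ for the edge $(r,0)$.
\end{definition}

A square starts at $A_r+A_s+C$. It says that $r$ and $s$ commute when there is room to apply them to disjoint pieces. We recall what such a presentation means.
\begin{itemize}
\item A morphism is represented by an \emph{edge path}, a composable word in edges and their formal inverses. Two edge paths with the same endpoints represent the same morphism if and only if they are related by finitely many \emph{elementary moves}: inserting or deleting a backtrack $xx^{-1}$ or $x^{-1}x$, and replacing one side of a square by the other.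
\item A functor from $\Pi(P)$, or from one of its connected components, to a groupoid is determined by its values on objects and edges, and these may be chosen freely provided that sources, targets and squares are respected.
\item The vertex group $\mathrm{Aut}_{\Pi(P)}(n)$ is the fundamental group at $n$ of the square complex with these vertices, edges and squares.
\end{itemize}
If $n$ and $n'$ are connected in $\Pi(P)$, then $\mu(n)=\mu(n')$ for every weight $\mu$. For each rule $s$, the \emph{$s$-count} of an edge path (the number of edges with rule $s$ minus the number of inverse edges with rule $s$) is invariant under elementary moves.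

\subsection*{The sum of morphisms}
Performing two sequences of moves on disjoint collections of pieces should give a well-defined morphism. For $C\in\mathbb N^O$ the assignment $n\mapsto n+C$, $(r,D)\mapsto(r,D+C)$ maps squares to squares, so it defines a functor $T_C:\Pi(P)\to\Pi(P)$, and $T_CT_{C'}=T_{C+C'}$.

\begin{lemma}\label{lem:sum}
For all morphisms $c:A\to B$ and $d:A'\to B'$ of $\Pi(P)$,
\begin{equation}\label{eq:I}
(T_{B'}c)(T_Ad)=(T_Bd)(T_{A'}c).
\end{equation}
Let $c+d:A+A'\to B+B'$ be the common value. Then:
\begin{itemize}
\item[(S1)] $c+d=d+c$ and $(c+d)+e=c+(d+e)$;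
\item[(S2)] $(c'+d')(c+d)=c'c+d'd$ whenever $c'c$ and $d'd$ are defined;
\item[(S3)] $c+\mathrm{id}_C=T_Cc$; in particular $(r,C)=r+\mathrm{id}_C$ and $\mathrm{id}_A+\mathrm{id}_C=\mathrm{id}_{A+C}$;
\item[(S4)] $c+c^{-1}=\mathrm{id}_{A+B}$.
\end{itemize}
\end{lemma}

\begin{proof}
For edges $c=(r,C)$ and $d=(s,D)$, equation \eqref{eq:I} reads
\[
(r,C+B_s+D)(s,D+A_r+C)=(s,D+B_r+C)(r,C+A_s+D),
\]
which is the square with complement $C+D$. Fix $d$. The set of $c$ satisfying \eqref{eq:I} contains the identities. It is closed under composition: for $c':B\to B_1$ we get $(T_{B'}c')(T_{B'}c)(T_Ad)=(T_{B'}c')(T_Bd)(T_{A'}c)=(T_{B_1}d)(T_{A'}c')(T_{A'}c)$. It is closed under inverses, since \eqref{eq:I} can be rewritten as $(T_{B'}c^{-1})(T_Bd)=(T_Ad)(T_{A'}c^{-1})$. So \eqref{eq:I} holds for all $c$ when $d$ is an edge. As \eqref{eq:I} is symmetric in $c$ and $d$, the same argument extends it to all $d$.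

Commutativity is the symmetry of \eqref{eq:I}. For $e:A''\to B''$ both triple sums equal $(T_{B'+B''}c)(T_{A+B''}d)(T_{A+A'}e)$. For (S2) let $d':B'\to B_1'$. By \eqref{eq:I} for $c$ and $d'$,
\[
(T_{B_1'}c')(T_Bd')(T_{B'}c)(T_Ad)=(T_{B_1'}c')(T_{B_1'}c)(T_Ad')(T_Ad).
\]
(S3) is the definition with $d=\mathrm{id}_C$, and $c+c^{-1}=(T_Ac)(T_Ac^{-1})=\mathrm{id}_{A+B}$.
\end{proof}

By definition, a sum $r_1+\dots+r_p+\mathrm{id}_C$ of rules is represented by the edge path that applies $r_1,\dots,r_p$ one after another, in any order. Property (S4) will say that transpositions have trivial class.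

\begin{example}[the base scheme]\label{ex:base}
Let $P_B=(\{z\},\{g_1,\dots,g_k\})$ with $g_l:z\to z$ and $\mu(z)=1$. The object $z$ is connected only to itself, and no square occurs there, since a square starts at an object $\ge2z$. So $\mathrm{Aut}_{\Pi(P_B)}(z)=F$, free on $g_1,\dots,g_k$. At $nz$ with $n\ge2$ the $k$ loops commute, and the vertex group is $\mathbb Z^k$.
\end{example}

The last sentence is an instance of a general phenomenon. For $c,d\in\mathrm{Aut}_{\Pi(P)}(E)$, equation \eqref{eq:I} says that $T_Ec$ and $T_Ed$ commute. A vertex group becomes commutative once there is a spare copy of the object. Weights are there to bound the available room: everything connected to the base object has weight $1$.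

\section{Comparison}\label{sec:comparison}

To make the action minimal we must be able to move a neighborhood of any point of type $b$ into a piece of type $a$. So we cut $b$ into parts $b_1,\dots,b_N$ and add rules saying that $a$ contains a copy of each $b_l$. The danger is that the new rules open new routes: one might assemble a piece of type $b$ out of parts taken from pieces of type $a$, and then apply old rules to it. We prevent this by making $N$ so large that the assembly needs more copies of $a$ than the total weight allows.

Let $P=(O,R)$ be a scheme with weight $\mu$, let $E\in\mathbb N^O$ with $\mu(E)=1$, and let $a,b\in O$, possibly equal. Let $N\ge2$ be an integer with $N>1/\mu(a)$ and $N>\mu(b)/\mu(a)$, say the least one. The scheme $P^+$ is $P$ together with new types $b_1,\dots,b_N,b'_1,\dots,b'_N$ and new rules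
\[
\lambda:\ b\to b_1+\dots+b_N,\qquad\nu_l:\ a\to b_l+b'_l\quad(1\le l\le N).
\]
Extend the weight by $\mu(b_l)=\mu(b)/N$ and $\mu(b'_l)=\mu(a)-\mu(b)/N$; the latter is positive because $N>\mu(b)/\mu(a)$. Let $j:\Pi(P)\to\Pi(P^+)$ be the functor induced by the inclusion. It commutes with the functors $T_C$ and so preserves sums.

\begin{example}\label{ex:P0}
Take $P=P_B$, $E=a=b=z$ and $N=2$, and call the result $P_0$. It has types $z,z_1,z_2,z'_1,z'_2$, the last four of weight $\frac12$, and rules $g_l:z\to z$, $\lambda:z\to z_1+z_2$, $\nu_1:z\to z_1+z'_1$, $\nu_2:z\to z_2+z'_2$. The component of $z$ has the four objects $z$, $z_1+z_2$, $z_1+z'_1$, $z_2+z'_2$. It is the bouquet of the $k$ loops $g_l$ with three edges $\lambda,\nu_1,\nu_2$ sticking out of $z$, and it has no squares. The vertex group is still $F$.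
\end{example}

\begin{lemma}\label{lem:comparison}
The map $j:\mathrm{Aut}_{\Pi(P)}(E)\to\mathrm{Aut}_{\Pi(P^+)}(E)$ is an isomorphism.
\end{lemma}

\begin{proof}
Let $\mathcal C$ be the component of $E$ in $\Pi(P^+)$. We show that every object of $\mathcal C$ can be reassembled into old types in a canonical way; this retracts $\mathcal C$ into $\Pi(P)$, as the three extra edges retract in Example~\ref{ex:P0}.

Call an object $D$ of $\Pi(P^+)$ \emph{balanced} if $\beta(D):=D(b_l)-D(b'_l)$ is independent of $l$ and nonnegative. Put $\alpha_l(D)=D(b'_l)$. A balanced $D$ decomposes as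
\[
D=D|_O+\sum_l\alpha_l(D)\,(b_l+b'_l)+\beta(D)\sum_lb_l,
\]
and we define
\[
\mathcal R(D)=D|_O+\Big(\sum_l\alpha_l(D)\Big)a+\beta(D)\,b\in\mathbb N^O,\qquad
\eta_D=\mathrm{id}_{D|_O}+\sum_l\alpha_l(D)\,\nu_l^{-1}+\beta(D)\,\lambda^{-1}:D\to\mathcal R(D),
\]
where an integer multiple of a morphism is a sum of copies. Sums of balanced objects are balanced, $\mathcal R(D+D')=\mathcal R(D)+\mathcal R(D')$, and $\eta_{D+D'}=\eta_D+\eta_{D'}$ by (S1) and (S3). An object $D\in\mathbb N^O$ is balanced with $\mathcal R(D)=D$ and $\eta_D=\mathrm{id}_D$. For a new rule $s\in\{\lambda,\nu_1,\dots,\nu_N\}$ the target $B_s$ is balanced with $\mathcal R(B_s)=A_s$ and $\eta_{B_s}=s^{-1}$. Finally, being balanced depends only on the new coordinates, so if $D+D_0$ is balanced and $D_0\in\mathbb N^O$, then $D$ is balanced.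

\emph{Every object of $\mathcal C$ is balanced.} This holds for $E$. Let $n\in\mathcal C$ be balanced and follow one edge or inverse edge from $n$. An old rule or its inverse does not change the new coordinates. The rules $\nu_l^{\pm1}$ change $n(b_l)$ and $n(b'_l)$ by the same amount. The rule $\lambda$ raises every difference $n(b_l)-n(b'_l)$ by $1$. The inverse $\lambda^{-1}$ lowers every difference by $1$, so we need $\beta(n)\ge1$. It applies only if $n(b_l)\ge1$ for all $l$. If $\beta(n)=0$, this gives $n\ge\sum_l(b_l+b'_l)$ and $\mu(n)\ge N\mu(a)>1$, which contradicts $\mu(n)=\mu(E)=1$.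

\emph{The functor $\mathcal R:\mathcal C\to\Pi(P)$.} Every rule $s$ of $P^+$ has $A_s\in\mathbb N^O$. So if $(s,C)$ is an edge in $\mathcal C$, then $C$ is balanced because $A_s+C$ is. For $r\in R$ send $(r,C)$ to $(r,\mathcal R(C))$, an edge from $\mathcal R(A_r+C)$ to $\mathcal R(B_r+C)$. For a new rule $s$ send $(s,C)$ to the identity of $\mathcal R(A_s+C)=A_s+\mathcal R(C)=\mathcal R(B_s+C)$. Consider a square in $\mathcal C$ with rules $r,s$ and complement $C$; here $C$ is balanced because $A_r+A_s+C$ is. If $r,s\in R$, its image is the square of $\Pi(P)$ with complement $\mathcal R(C)$. If $r\in R$ and $s$ is new, the $s$-edges go to identities and both $r$-edges $(r,A_s+C)$, $(r,B_s+C)$ go to $(r,A_s+\mathcal R(C))$. If both are new, all four edges go to identities. So $\mathcal R$ is a functor. It fixes the edges $(r,C)$ with $C\in\mathbb N^O$, so $\mathcal Rj=\mathrm{id}$ on $\mathrm{Aut}_{\Pi(P)}(E)$ and $j$ is injective there.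

\emph{Surjectivity.} Let $x:n\to n'$ be an edge in $\mathcal C$. We claim $\eta_{n'}\,x=j\mathcal R(x)\,\eta_n$. For $x=(r,C)$ with $r\in R$, by (S2),
\[
\eta_{n'}x=(\mathrm{id}_{B_r}+\eta_C)(r+\mathrm{id}_C)=r+\eta_C=(r+\mathrm{id}_{\mathcal R(C)})(\mathrm{id}_{A_r}+\eta_C)=(r,\mathcal R(C))\,\eta_n .
\]
For $x=(s,C)$ with $s$ new, $\eta_{n'}x=(s^{-1}+\eta_C)(s+\mathrm{id}_C)=\mathrm{id}_{A_s}+\eta_C=\eta_n$. The claimed identity passes to composites and inverses, so it holds for all morphisms of $\mathcal C$. Since $\eta_E=\mathrm{id}_E$, every $c\in\mathrm{Aut}_{\Pi(P^+)}(E)$ equals $j\mathcal R(c)$.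
\end{proof}

\begin{remark}
The lemma fails without $N>1/\mu(a)$. Let $O=\{a,b\}$ with $\mu(a)=\mu(b)=\frac12$, one rule $g:b\to b$, $E=2a$ and $N=2$. Then $\mathrm{Aut}_{\Pi(P)}(E)=1$. In $\Pi(P^+)$ one can go from $2a$ to $b_1+b'_1+b_2+b'_2$ and on to $b+b'_1+b'_2$, apply $g$ and return; this loop has $g$-count $1$.
\end{remark}

\section{Subdivision}\label{sec:subdivision}

To realize a rule $r$ as a homeomorphism we must say which part of the $i$-th source piece goes to the $j$-th target piece, and for piecewise fullness these partial maps must be rules themselves. So each type $a$ is cut into children, and a child records, for every occurrence of $a$ in a rule, where it goes or where it comes from. After the cut a rule can be performed in part, which again threatens to create new loops. The remedy is to allow \emph{all} combinations of such records.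

Let $P=(O,R)$ be a scheme. For $a\in O$ let
\[
\mathrm{Src}(a)=\{(r,i):r\in R,\ i\in I_r,\ a^r_i=a\},\qquad\mathrm{Tgt}(a)=\{(r,j):r\in R,\ j\in J_r,\ b^r_j=a\}.
\]
A \emph{labeling} of $a$ is any function $f$ on $\mathrm{Src}(a)\sqcup\mathrm{Tgt}(a)$ with $f(r,i)\in J_r$ for $(r,i)\in\mathrm{Src}(a)$ and $f(r,j)\in I_r$ for $(r,j)\in\mathrm{Tgt}(a)$. The \emph{children} of $a$ are the pairs $(a,f)$ with $f$ a labeling of $a$; they form a nonempty set $\mathrm{ch}(a)$. The \emph{subdivision} $P^*=(O^*,R^*)$ has $O^*=\bigsqcup_a\mathrm{ch}(a)$ and $R^*=\{r_{ij}:r\in R,\ i\in I_r,\ j\in J_r\}$, with index sets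
\[
I_{r_{ij}}=\{(i,d):d=(a^r_i,f),\ f(r,i)=j\},\qquad J_{r_{ij}}=\{(j,d):d=(b^r_j,f),\ f(r,j)=i\},
\]
where $(i,d)$ and $(j,d)$ have type $d$. So $r_{ij}$ replaces the children of $a^r_i$ that are bound for $j$ by the children of $b^r_j$ that come from $i$.

Let $\delta:\mathbb Z^O\to\mathbb Z^{O^*}$ be additive with $\delta(a)=\sum_{d\in\mathrm{ch}(a)}d$. Then $\delta(v)(a,f)=v(a)$, so $\delta$ is injective, and $\delta v\ge0$ if and only if $v\ge0$. Sorting the children of $a^r_i$ by their label at $(r,i)$, and those of $b^r_j$ by their label at $(r,j)$, gives $\delta A_r=\sum_{ij}A_{r_{ij}}$ and $\delta B_r=\sum_{ij}B_{r_{ij}}$. Put $\bar r=\sum_{ij}r_{ij}:\delta A_r\to\delta B_r$. The assignment $(r,C)\mapsto\bar r+\mathrm{id}_{\delta C}$ sends both sides of \eqref{eq:square} to $\bar r+\bar s+\mathrm{id}_{\delta C}$, by (S2). It thus defines a functor $\delta_*:\Pi(P)\to\Pi(P^*)$. Since $\delta_*T_C=T_{\delta C}\delta_*$ on edges, $\delta_*$ preserves sums.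

A weight $\mu$ on $P$ induces a weight on $P^*$ in which the labels are chosen independently:
\[
\mu(a,f)=\mu(a)\prod_{(r,i)\in\mathrm{Src}(a)}\frac{\mu(b^r_{f(r,i)})}{\mu(B_r)}\prod_{(r,j)\in\mathrm{Tgt}(a)}\frac{\mu(a^r_{f(r,j)})}{\mu(A_r)}.
\]
Each factor sums to $1$ over the possible values of its label. Summing over all labels gives $\mu(\delta a)=\mu(a)$. Fixing one label and summing over the others gives $\mu(A_{r_{ij}})=\mu(a^r_i)\mu(b^r_j)/\mu(B_r)$ and $\mu(B_{r_{ij}})=\mu(b^r_j)\mu(a^r_i)/\mu(A_r)$, and these are equal because $\mu(A_r)=\mu(B_r)$.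

\begin{example}\label{ex:cube}
Subdivide the scheme $P_0$ of Example~\ref{ex:P0}. Only the labels of $z$ at $\lambda,\nu_1,\nu_2$ involve a choice, each among two values. So $z$ has eight children, the vertices of a cube, and each of $z_1,z_2,z'_1,z'_2$ has one child, which we denote by the same symbol. Let $L_j,L'_j,L''_j$ $(j=1,2)$ be the six faces, viewed as sums of four children, according to the $j$-th value of the label at $\lambda,\nu_1,\nu_2$. The rules of $P_0^*$ are $g_l:\delta z\to\delta z$ and
\[
L_1\to z_1,\quad L_2\to z_2,\quad L'_1\to z_1,\quad L'_2\to z'_1,\quad L''_1\to z_2,\quad L''_2\to z'_2 .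
\]
These six rules link the ten \emph{halves} of weight $\frac12$ into four chains
\[
\alpha:\ L_1\to z_1\leftarrow L'_1,\qquad\beta:\ L_2\to z_2\leftarrow L''_1,\qquad\gamma:\ L'_2\to z'_1,\qquad\epsilon:\ L''_2\to z'_2 .
\]
From $\delta z=L_1+L_2=L'_1+L'_2=L''_1+L''_2$ we reach all sums $H+H'$ with $(H,H')$ in $\alpha\times\beta$, $\alpha\times\gamma$ or $\beta\times\epsilon$. Such a sum other than $\delta z$ contains no half except $H$ and $H'$, and it does not contain $\delta z$. Indeed, the only case to check is that of two faces in different directions; their sum misses an edge of the cube, and each of the other four faces meets that edge. Hence the component of $\delta z$ consists of three rectangles with all unit squares filled, joined at the corner $\delta z$, and the $k$ loops $g_l$ (Figure~\ref{fig:cube}). Its fundamental group is $F$.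

If we kept only the four children whose labels at $\lambda$ and $\nu_1$ agree, we would have $L_1=L'_1$. The chain $\alpha$ would close up, giving a loop at $\delta z$ that uses the rule $L_1\to z_1$ of $\lambda$ with count $1$, whereas the loops coming from $F$ have count $0$.
\end{example}

\begin{figure}[ht]
\centering
\begin{tikzpicture}
\foreach \aa/\bb/\hh/\ww in {10/80/2/{$z_1+z_2$},100/170/1/{$z_1+z'_1$},190/260/1/{$z_2+z'_2$}} {
\begin{scope}[x={(\aa:1.3cm)},y={(\bb:1.3cm)}]
\fill[gray!20] (0,0)--(2,0)--(2,\hh)--(0,\hh)--cycle;
\foreach \xx in {0,1,2} \draw (\xx,0)--(\xx,\hh);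
\foreach \yy in {0,...,\hh} \draw (0,\yy)--(2,\yy);
\node[fill=white,inner sep=1.5pt] at (1,1) {\small\ww};
\end{scope}}
\draw (0,0) .. controls (280:2.6cm) and (315:2.6cm) .. (0,0);
\draw (0,0) .. controls (318:2.6cm) and (353:2.6cm) .. (0,0);
\node at (297:2.25cm) {\small$g_1$};
\node at (335:2.25cm) {\small$g_2$};
\node[fill=white,inner sep=1.5pt] at (0,0) {\small$\delta z$};
\end{tikzpicture}
\caption{The square complex of the component of $\delta z$ in $\Pi(P_0^*)$ for $k=2$: three filled rectangles and two loops, meeting only at $\delta z$. Before subdivision the component consisted of the two loops and three edges from $z$ to $z_1+z_2$, $z_1+z'_1$, $z_2+z'_2$; each edge has become the diagonal of the unit square at $\delta z$ in one rectangle.}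
\label{fig:cube}
\end{figure}

In general the component is covered by overlapping boxes, and we use the following fact. A \emph{box} is a product $\mathcal B=\prod_{s}\{u_s,u_s+1,\dots,v_s\}\subseteq\mathbb Z^S$ with $S$ finite, and a \emph{lattice path} changes one coordinate by $\pm1$ at each step.

\begin{lemma}\label{lem:box}
Suppose that objects of a groupoid are assigned to the points of a box $\mathcal B$, and morphisms to its unit edges $w\to w+e$, so that every unit square $w,w+e,w+e',w+e+e'$ $(e\neq e')$ in $\mathcal B$ commutes. Then the composite along a lattice path in $\mathcal B$ depends only on its endpoints.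
\end{lemma}

\begin{proof}
Two consecutive steps in different coordinates span a unit square in $\mathcal B$, so they may be interchanged without changing the composite. Sort the steps by coordinate in a fixed order of $S$ and cancel backtracks. The resulting path is determined by the endpoints.
\end{proof}

\begin{lemma}\label{lem:subdivision}
For every $C\in\mathbb N^O$ the map $\delta_*:\mathrm{Aut}_{\Pi(P)}(C)\to\mathrm{Aut}_{\Pi(P^*)}(\delta C)$ is an isomorphism.
\end{lemma}

\begin{proof}
We follow a path in $\Pi(P^*)$ by the vector $m$ of its counts, and construct an inverse $\rho$ of $\delta_*$ by rounding $m$ to a vector in which all parts $r_{ij}$ of a rule $r$ have been used equally often.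

\emph{Step 1: counting vectors.} Write $m^r_{ij}$ for the coordinates of $m\in\mathbb Z^{R^*}$. For $m,m'\in\mathbb Z^{R^*}$ put
\[
H(m,m')=\delta C+\sum m^r_{ij}B_{r_{ij}}-\sum m'^{\,r}_{ij}A_{r_{ij}}\in\mathbb Z^{O^*},\qquad n_m=H(m,m).
\]
The coordinate $A_{r_{ij}}(a,f)$ is $1$ if $a^r_i=a$ and $f(r,i)=j$, and $0$ otherwise; $B_{r_{ij}}(a,f)$ is $1$ if $b^r_j=a$ and $f(r,j)=i$, and $0$ otherwise. Hence
\begin{equation}\label{eq:H}
H(m,m')(a,f)=C(a)+\sum_{(r,j)\in\mathrm{Tgt}(a)}m^r_{f(r,j),j}-\sum_{(r,i)\in\mathrm{Src}(a)}m'^{\,r}_{i,f(r,i)}.
\end{equation}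
Call $(m,m')$ \emph{admissible} if $m\le m'$ and $H(m,m')\ge0$. If $(m,m')$ is admissible and $m\le m_1\le m'_1\le m'$, then $(m_1,m'_1)$ is admissible.

Let $e$ be the basis vector of a rule $r_{ij}$. An edge with this rule that starts at $n_m$, or ends at $n_{m+e}$, has complement $n_m-A_{r_{ij}}=n_{m+e}-B_{r_{ij}}=H(m,m+e)$. So it exists exactly when $(m,m+e)$ is admissible, and then it goes from $n_m$ to $n_{m+e}$. Therefore an edge path starting at $\delta C$ has a unique \emph{lift}: a lattice path $0=m_0,m_1,\dots,m_l$, where $m_t$ is the vector of counts of the first $t$ letters, the $t$-th object is $n_{m_t}$, and each step joins the two members of an admissible pair $(m,m+e)$. A square with rules $e,e'$ starting at $n_m$ has complement $H(m,m+e+e')$, so $(m,m+e+e')$ is admissible. An elementary move changes the lift only at the vertices strictly inside the replaced portion.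

For $\kappa\in\mathbb Z^R$ let $\hat\kappa\in\mathbb Z^{R^*}$ be the \emph{constant vector} $\hat\kappa^r_{ij}=\kappa_r$, and put $C_\kappa=C+\sum_r\kappa_r(B_r-A_r)$. Then
\begin{equation}\label{eq:Hhat}
H(\hat\kappa,\hat\kappa')=\delta\Big(C+\sum_r\kappa_rB_r-\sum_r\kappa'_rA_r\Big),\qquad n_{\hat\kappa}=\delta C_\kappa .
\end{equation}

\emph{Step 2: boxes.} Let $p^r_j(m)=\min_im^r_{ij}$ and $q^r_i(m)=\max_jm^r_{ij}$. Let $(m,m')$ be admissible and $a\in O$. Choose the labeling $f$ of $a$ for which $f(r,j)$ attains $p^r_j(m)$ and $f(r,i)$ attains $q^r_i(m')$, at all occurrences simultaneously. This worst child exists because all functions are labelings. By \eqref{eq:H},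
\begin{equation}\label{eq:star}
C(a)+\sum_{(r,j)\in\mathrm{Tgt}(a)}p^r_j(m)-\sum_{(r,i)\in\mathrm{Src}(a)}q^r_i(m')\ \ge\ 0 .
\end{equation}
In words: the balance stays nonnegative if a target piece is credited only once it is complete and a source piece is debited as soon as it is touched. Define
\begin{align*}
W(m,m')&=\{w\in\mathbb Z^{R^*}:p^r_j(m)\le w^r_{ij}\le q^r_i(m')\text{ for all }r,i,j\},\\
V(m,m')&=\{\kappa\in\mathbb Z^R:\hat\kappa\in W(m,m')\}.
\end{align*}
Since $p^r_j(m)\le m^r_{ij}\le m'^{\,r}_{ij}\le q^r_i(m')$ for all $i,j$, the set $W(m,m')$ is a box containing $m$ and $m'$, and $V(m,m')$ is the box with sides $[\max_jp^r_j(m),\min_iq^r_i(m')]\neq\emptyset$. If $m\le m_1\le m'_1\le m'$, then $W(m_1,m'_1)\subseteq W(m,m')$ and $V(m_1,m'_1)\subseteq V(m,m')$.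

Write $W,V$ for these boxes. By \eqref{eq:H} and \eqref{eq:star}, $H(w,w')\ge0$ for all $w,w'\in W$. So each point $w\in W$ gives an object $n_w$, each unit edge of $W$ an edge of $\Pi(P^*)$, and each unit square of $W$ a square of $\Pi(P^*)$. By Lemma~\ref{lem:box} there are morphisms $\gamma^*(w,w'):n_w\to n_{w'}$ for $w,w'\in W$, represented by any lattice path in $W$, with $\gamma^*(w',w'')\gamma^*(w,w')=\gamma^*(w,w'')$. By \eqref{eq:Hhat}, $C+\sum\kappa_rB_r-\sum\kappa'_rA_r\ge0$ for $\kappa,\kappa'\in V$. For $\kappa'=\kappa$, $\kappa+e_r$, $\kappa+e_r+e_s$ this says that $C_\kappa$, $C_\kappa-A_r$, $C_\kappa-A_r-A_s$ are nonnegative. So each unit edge of $V$ gives an edge $(r,C_\kappa-A_r):C_\kappa\to C_{\kappa+e_r}$ of $\Pi(P)$ and each unit square a square, and we obtain morphisms $\gamma(\kappa,\kappa'):C_\kappa\to C_{\kappa'}$ with the same composition rule in $V$. Neither $\gamma^*(w,w')$ nor $\gamma(\kappa,\kappa')$ depends on the admissible pair used, because the box spanned by the two points lies in every box that contains them. Moreover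
\begin{equation}\label{eq:gammas}
\delta_*\gamma(\kappa,\kappa')=\gamma^*(\hat\kappa,\hat\kappa')\qquad(\kappa,\kappa'\in V).
\end{equation}
It suffices to check this for $\kappa'=\kappa+e_r$. Then the left side is $\bar r+\mathrm{id}$, represented by applying the $r_{ij}$ one after another from $n_{\hat\kappa}$. This is a monotone lattice path from $\hat\kappa$ to $\hat\kappa'$, and it lies in $W$ since both ends do.

\emph{Step 3: the map $\rho$.} Let $\omega$ be an edge loop at $\delta C$ with lift $m_0=0,\dots,m_l$. Then $n_{m_l}(a,f)=C(a)$ for all $(a,f)$. In \eqref{eq:H}, take $a=b^r_j$ and vary only the label $f(r,j)$: this shows that $(m_l)^r_{ij}$ does not depend on $i$. Taking $a=a^r_i$ and varying $f(r,i)$ shows that it does not depend on $j$. So $m_l=\hat\kappa$ for some $\kappa$, and $C_\kappa=C$ by \eqref{eq:Hhat} and injectivity of $\delta$. For a constant vector, $V(\hat\kappa,\hat\kappa)=\{\kappa\}$.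

Choose $\kappa^t\in V(m_t,m_t)$ for $0\le t\le l$; then $\hat\kappa^0=m_0$ and $\hat\kappa^l=m_l$ are forced. Let $V_t$ and $W_t$ be the boxes of the admissible pair formed by $m_t$ and $m_{t+1}$. Both $\kappa^t$ and $\kappa^{t+1}$ lie in $V_t$, and we put
\[
\rho(\omega)=\gamma(\kappa^{l-1},\kappa^l)\cdots\gamma(\kappa^0,\kappa^1)\in\mathrm{Aut}_{\Pi(P)}(C).
\]
Replacing $\kappa^t$ by another $\kappa'\in V(m_t,m_t)\subseteq V_{t-1}\cap V_t$ inserts $\gamma(\kappa',\kappa^t)\gamma(\kappa^t,\kappa')=\mathrm{id}$, so $\rho(\omega)$ does not depend on the choices. A backtrack $m,m',m$ contributes $\gamma(\kappa',\kappa)\gamma(\kappa,\kappa')=\mathrm{id}$ if we choose the same $\kappa$ at both occurrences of $m$. For a square from $m$ to $m+e+e'$, the boxes $V$ of its corners and edges lie in $V(m,m+e+e')$, so each side contributes $\gamma(\kappa,\kappa'')$, where $\kappa,\kappa''$ are the vectors chosen at $m$ and $m+e+e'$. Hence $\rho$ is a well-defined map on $\mathrm{Aut}_{\Pi(P^*)}(\delta C)$.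

\emph{Step 4: $\rho\,\delta_*=\mathrm{id}$.} Represent an element of $\mathrm{Aut}_{\Pi(P)}(C)$ by an edge loop. Its objects are $C_\kappa$, where $\kappa$ is the vector of counts, and its letters are edges $x=(r,C_\kappa-A_r)$ and their inverses. Represent $\delta_*x$ by applying the $r_{ij}$ one after another. The corresponding portion of the lift runs monotonically between $\hat\kappa$ and $\hat\kappa'$, where $\kappa'=\kappa+e_r$. The pair $(\hat\kappa,\hat\kappa')$ is admissible, as $H(\hat\kappa,\hat\kappa')=\delta(C_\kappa-A_r)$, and $V(\hat\kappa,\hat\kappa')=\{\kappa,\kappa'\}$ contains the boxes $V$ of all vertices and edges of this portion. At its ends the choices $\kappa$ and $\kappa'$ are forced. So the portion contributes $\gamma(\kappa,\kappa')=x$, or $x^{-1}$ if it is traversed backward.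

\emph{Step 5: $\delta_*\rho=\mathrm{id}$.} In the notation of Step 3, $W_t$ contains $m_t,m_{t+1},\hat\kappa^t,\hat\kappa^{t+1}$. So the letter of $\omega$ from $n_{m_t}$ to $n_{m_{t+1}}$ is
\[
\gamma^*(m_t,m_{t+1})=\gamma^*(m_{t+1},\hat\kappa^{t+1})^{-1}\,\gamma^*(\hat\kappa^t,\hat\kappa^{t+1})\,\gamma^*(m_t,\hat\kappa^t).
\]
In the product over $t$ the outer factors cancel, and those at $t=0$ and $t=l$ are identities. By \eqref{eq:gammas} what remains is $\delta_*\rho(\omega)$.

Thus the homomorphism $\delta_*$ has a two-sided inverse.
\end{proof}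

In Example~\ref{ex:cube} every $I_r$ is a single point, so $V(m,m)$ is the single vector $\kappa_r=\max_jm^r_{ij}$, and $\rho$ rounds every vertex of a rectangle other than $\delta z$ to the vertex labeled in Figure~\ref{fig:cube}.

\section{The tower, the space and the partial maps}\label{sec:space}

\subsection*{The tower}
We define schemes $P_n=(O_n,R_n)$ with weights and base objects $\varepsilon_n\in\mathbb N^{O_n}$ of weight $1$. Let $P_0$ be the scheme of Example~\ref{ex:P0} and $\varepsilon_0=z$. Given $P_n$, form $P_n^*$ with the induced weight and put $\varepsilon_{n+1}=\delta\varepsilon_n$, which has weight $1$. Then apply the construction of Section~\ref{sec:comparison}, with $E=\varepsilon_{n+1}$ and new symbols each time, successively for all pairs $(a,b)\in O_n^*\times O_n^*$. The result is $P_{n+1}$. So $O_n^*\subseteq O_{n+1}$ and $R_n^*\subseteq R_{n+1}$. Let $\iota:\Pi(P_n)\to\Pi(P_{n+1})$ be $\delta_*$ followed by the inclusion functors; it preserves sums. Put $Q_n=\mathrm{Aut}_{\Pi(P_n)}(\varepsilon_n)$. By Lemmas~\ref{lem:comparison} and~\ref{lem:subdivision}, $\iota:Q_n\to Q_{n+1}$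 is an isomorphism, and $Q_0=F$. Hence there are isomorphisms
\begin{equation}\label{eq:theta}
\theta_n:Q_n\to F\qquad\text{with}\qquad\theta_{n+1}\iota=\theta_n,\quad\theta_0(g_l)=g_l .
\end{equation}

\subsection*{The space}
For $a\in O_n$ let $X_a$ be the set of sequences $(a_n,a_{n+1},\dots)$ with $a_n=a$ and $a_{t+1}\in\mathrm{ch}(a_t)\subseteq O_{t+1}$. It is a nonempty closed subset of a countable product of finite discrete sets, so it is compact, metrizable and totally disconnected. Let $X=X_z$ with $z\in O_0$. The type $z$ is the source of the rule $\lambda\in R_0$, and every $b\in O_n^*$ is the source of a rule $\lambda\in R_{n+1}$, each with $N\ge2$ target indices. So these types have at least two children. Every entry of a point of $X$ is of this kind, hence $X$ has no isolated points. A nonempty compact metrizable totally disconnected space without isolated points is homeomorphic to the Cantor space.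

Objects of $\Pi(P_n)$ count pieces; to speak of homeomorphisms we need the pieces themselves. An \emph{$n$-family} is a finite set $S$ with a type map $\tau:S\to O_n$. Put
\[
[S]=\sum_{s\in S}\tau(s)\in\mathbb N^{O_n},\qquad|S|=\bigsqcup_{s\in S}X_{\tau(s)} .
\]
The \emph{refinement} of $S$ is the $(n+1)$-family $S'=\{(s,d):s\in S,\ d\in\mathrm{ch}(\tau(s))\}$ with $\tau(s,d)=d$. Then $[S']=\delta[S]$, and $|S'|=|S|$ canonically. For $m\ge n$ let $S^{(m)}$ be the $(m-n)$-fold refinement. A point of $|S|$ is the same as a sequence $(s_t)_{t\ge0}$ with $s_0\in S$ and $s_{t+1}=(s_t,d_{t+1})\in S^{(n+t+1)}$, and every clopen subset of $|S|$ is $|S_1|$ for some $m$ and $S_1\subseteq S^{(m)}$.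

Let $E_0=\{z\}$ and $E_n=E_0^{(n)}$, so that $|E_n|=X$ and $[E_n]=\varepsilon_n$. The sets $|\{e\}|$ with $e\in E_n$, also written $e$, are the \emph{atoms of level $n$}. For $B\subseteq X$ clopen let $B_n\subseteq E_n$ be the set of atoms contained in $B$. For large $n$ we have $|B_n|=B$ and $(B_n)'=B_{n+1}$.

\subsection*{The partial maps}
Let $r\in R_n$ and regard $I_r,J_r$ as $n$-families. By the definition of $P_n^*$,
\begin{equation}\label{eq:rows}
\{i\}'=\bigsqcup_{j\in J_r}I_{r_{ij}}\quad(i\in I_r),\qquad\{j\}'=\bigsqcup_{i\in I_r}J_{r_{ij}}\quad(j\in J_r).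
\end{equation}

\begin{lemma}\label{lem:phi}
There are homeomorphisms $\varphi_r:|I_r|\to|J_r|$, for $r\in R_n$ and $n\ge0$, with
\begin{equation}\label{eq:phi}
I_r'=\bigsqcup_{ij}I_{r_{ij}},\qquad J_r'=\bigsqcup_{ij}J_{r_{ij}},\qquad\varphi_r=\bigsqcup_{ij}\varphi_{r_{ij}} .
\end{equation}
\end{lemma}

\begin{proof}
The first two equalities follow from \eqref{eq:rows}. A \emph{track} of $r$ is a sequence $(r_t,i_t,j_t)_{t\ge0}$ with $r_0=r$, $i_t\in I_{r_t}$, $j_t\in J_{r_t}$ and $r_{t+1}=(r_t)_{i_tj_t}\in R_{n+t+1}$. In a track, $i_{t+1}\in I_{r_{t+1}}$ means that $i_{t+1}=(i_t,d_{t+1})$, where the child $d_{t+1}$ has label $j_t$ at $(r_t,i_t)$. So $(i_t)_t$ is a point of $|I_r|$. Conversely, let $(i_t)_t$ be a point of $|I_r|$. If $r_t$ is determined and $i_t\in I_{r_t}$, then $j_t$ must be the label of $d_{t+1}$ at $(r_t,i_t)$; this determines $r_{t+1}$, and $i_{t+1}\in I_{r_{t+1}}$. So each point of $|I_r|$ lies on exactly one track, and $j_t$ depends only on $i_{t+1}$. The definition of a track is symmetric in sources and targets, so each point $(j_t)_t$ of $|J_r|$ lies on exactly one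 track, and $i_t$ depends only on $j_{t+1}$. Let $\varphi_r$ send $(i_t)_t$ to the $(j_t)_t$ on the same track. It is a bijection, continuous in both directions. Deleting the first term of a track of $r$ gives a track of $r_{i_0j_0}$, which is the last equality.
\end{proof}

Let $\mathrm{Desc}_n(r)=\{r\}$ and $\mathrm{Desc}_{m+1}(r)=\{r'_{ij}:r'\in\mathrm{Desc}_m(r),\ i\in I_{r'},\ j\in J_{r'}\}\subseteq R_{m+1}$. Iterating \eqref{eq:phi} gives $I_r^{(m)}=\bigsqcup I_{r'}$, $J_r^{(m)}=\bigsqcup J_{r'}$ and $\varphi_r=\bigsqcup\varphi_{r'}$, with $r'$ ranging over $\mathrm{Desc}_m(r)$.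

\section{Morphisms and the group $G$}\label{sec:group}

A sequence of moves has a homeomorphism and a class in $\Pi(P_n)$. We do not yet know that the first determines anything about the second, so we carry both.

\begin{definition}
An \emph{$n$-path} $p$ from an $n$-family $S$ to an $n$-family $T$ is a finite composable sequence of \emph{steps} of the following kinds.
\begin{itemize}
\item[(i)] A \emph{relabeling}: a type-preserving bijection $\vartheta:S_1\to S_2$. Its homeomorphism is the induced map $|\vartheta|$, and its class is $\mathrm{id}_{[S_1]}$.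
\item[(ii)] A \emph{forward step} $S_1\to S_2$, given by $r\in R_n$, type-preserving injections $u:I_r\to S_1$ and $v:J_r\to S_2$, and a type-preserving bijection from $C=S_1\setminus u(I_r)$ to $S_2\setminus v(J_r)$. Its homeomorphism is $\varphi_r\sqcup\mathrm{id}$ under these identifications, and its class is $(r,[C])$.
\item[(iii)] A \emph{backward step}: the formal inverse of a forward step, with the inverse homeomorphism and class.
\end{itemize}
Composing along $p$ gives a homeomorphism $|p|:|S|\to|T|$ and a class $[p]:[S]\to[T]$ in $\Pi(P_n)$. Let $\mathrm{Mor}_n(S,T)$ be the set of pairs $\xi=(|p|,[p])$, and write $\xi=(|\xi|,[\xi])$.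
\end{definition}

These sets form a groupoid under componentwise composition. Let $\xi\in\mathrm{Mor}_n(S,T)$ and $\xi_1\in\mathrm{Mor}_n(S_1,T_1)$. Run a path for $\xi$ with $S_1$ added to every family, then a path for $\xi_1$ with $T$ added. Its class is $(T_{[T]}[\xi_1])(T_{[S_1]}[\xi])=[\xi]+[\xi_1]$, so
\[
\xi\sqcup\xi_1:=(|\xi|\sqcup|\xi_1|,\ [\xi]+[\xi_1])\in\mathrm{Mor}_n(S\sqcup S_1,T\sqcup T_1).
\]
By (S1) and (S2) the operation $\sqcup$ is commutative and associative, and $(\xi'\sqcup\xi_1')(\xi\sqcup\xi_1)=\xi'\xi\sqcup\xi_1'\xi_1$.

\emph{Refinement.} A relabeling $S_1\to S_2$ induces a relabeling $S_1'\to S_2'$ with the same homeomorphism. By \eqref{eq:phi}, a forward step with rule $r$ has the same homeomorphism as the succession of forward steps with the rules $r_{ij}$ at disjoint positions, and their total class is $\bar r+\mathrm{id}_{\delta[C]}=\iota(r,[C])$. So $\xi\mapsto(|\xi|,\iota[\xi])$ maps $\mathrm{Mor}_n(S,T)$ to $\mathrm{Mor}_{n+1}(S',T')$, compatibly with composition and $\sqcup$. Write $\xi^{(m)}$ for the refinement of $\xi$ to level $m$.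

The next lemma is the reason for subdividing: after refinement, a morphism splits along any partition of its source.

\begin{lemma}\label{lem:restriction}
Let $\xi\in\mathrm{Mor}_n(S,T)$. For all large $m$ there are a partition $T^{(m)}=\bigsqcup_{s\in S}T_s$ and $\xi_s\in\mathrm{Mor}_m(\{s\}^{(m)},T_s)$ with $\xi^{(m)}=\bigsqcup_s\xi_s$.
\end{lemma}

\begin{proof}
If the conclusion holds at level $m$, refining gives it at level $m+1$. We induct on the number of steps of a path for $\xi$. For the empty path take $m=n$ and $T_s=\{s\}$. Let $\xi=\sigma\zeta$, where $\sigma:S_1\to T$ is one step and $\zeta^{(m)}=\bigsqcup_s\zeta_s$ with $\zeta_s:\{s\}^{(m)}\to S_{1,s}$ and $S_1^{(m)}=\bigsqcup_sS_{1,s}$. We claim that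
\[
\sigma^{(m+1)}=\bigsqcup_{x\in S_1^{(m)}}\chi_x\qquad\text{with }\chi_x\text{ defined on }\{x\}' .
\]
This holds for a relabeling. Let $\sigma$ be a forward step with rule $r$. Under the identifications given by the step, $\sigma^{(m)}$ is the $\sqcup$ of the morphisms $(\varphi_{r'},r')$, $r'\in\mathrm{Desc}_m(r)$, and of a relabeling of the refined complement. Each $x\in S_1^{(m)}$ either lies in the refined complement, where $\chi_x$ is a relabeling, or is an element $i$ of exactly one $I_{r'}$. In that case put $\chi_x=\bigsqcup_{j\in J_{r'}}(\varphi_{r'_{ij}},r'_{ij})$, whose source is $\{i\}'$ by \eqref{eq:rows}. Since $(\varphi_{r'},r')^{(m+1)}=\bigsqcup_{ij}(\varphi_{r'_{ij}},r'_{ij})$, the claim follows. For a backward step, $x$ is an element $j$ of one $J_{r'}$ and $\chi_x=\bigsqcup_{i}(\varphi_{r'_{ij}},r'_{ij})^{-1}$, with source $\{j\}'$ by \eqref{eq:rows}. Now put $\xi_s=\big(\bigsqcup_{x\in S_{1,s}}\chi_x\big)\zeta_s^{(m+1)}$. Then $\bigsqcup_s\xi_s=\sigma^{(m+1)}\zeta^{(m+1)}=\xi^{(m+1)}$, and the targets of the $\xi_s$ partition $T^{(m+1)}$.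
\end{proof}

For clopen $U,V\subseteq X$ let $\mathrm{Mor}(U,V)$ be the direct limit of the sets $\mathrm{Mor}_n(U_n,V_n)$, $n$ large, under refinement: an element is represented at some level, and two representatives are identified if they have a common refinement. Composition, $\sqcup$ (for disjoint sources and disjoint targets) and $\xi\mapsto|\xi|$ pass to the limit.

\begin{corollary}\label{cor:restriction}
Let $\xi\in\mathrm{Mor}(U,V)$ and let $\mathcal B$ be a finite clopen partition of $U$. Then $\xi=\bigsqcup_{B\in\mathcal B}\xi_B$ with $\xi_B\in\mathrm{Mor}(B,|\xi|(B))$.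
\end{corollary}

\begin{proof}
Represent $\xi$ at a level $n$ at which every $B$ is a union of atoms, apply Lemma~\ref{lem:restriction} with $S=U_n$, and let $\xi_B=\bigsqcup_{s\in B_n}\xi_s$. Its source is $B_m$. Its target is a subset of $V_m$ with underlying space $|\xi|(B)$, so it is $(|\xi|(B))_m$.
\end{proof}

We call the $\xi_B$ \emph{restrictions} of $\xi$; note $|\xi_B|=|\xi|\big|_B$. Let
\[
\Gamma=\mathrm{Mor}(X,X),\qquad G=\{|\gamma|:\gamma\in\Gamma\}\le\mathrm{Homeo}(X).
\]
For $\gamma\in\mathrm{Mor}_n(E_n,E_n)$ we have $[\gamma]\in Q_n$, and by \eqref{eq:theta} the element $\theta_n([\gamma])$ does not change under refinement. This defines a homomorphism $\widetilde\Phi:\Gamma\to F$. It is surjective, because $(\varphi_{g_l},g_l)\in\mathrm{Mor}_0(E_0,E_0)$ is sent to $g_l$.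

For disjoint clopen $U,V$ and $\xi\in\mathrm{Mor}(U,V)$ put $t_\xi=\xi\sqcup\xi^{-1}\sqcup\mathrm{id}_{X\setminus(U\cup V)}\in\Gamma$. Then $|t_\xi|$ exchanges $U$ and $V$ via $|\xi|$, and by (S4) and (S3) the class of $t_\xi$ is the identity. So
\begin{equation}\label{eq:transp}
\widetilde\Phi(t_\xi)=1 .
\end{equation}

\begin{lemma}\label{lem:move}
Let $x\in X$ and let $V\subseteq X$ be nonempty and clopen with $x\notin V$. There is a clopen neighborhood $U_0$ of $x$, disjoint from $V$, such that every clopen $U\subseteq U_0$ has a morphism to a clopen subset of $V$.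
\end{lemma}

\begin{proof}
Choose $n\ge1$ and atoms $e\ni x$ and $e''\subseteq V$ of level $n$ with $e\cap V=\emptyset$. The types $b=\tau(e)$ and $a=\tau(e'')$ lie in $O_{n-1}^*$, so $R_n$ contains the rules $\lambda:b\to\sum_lb_l$ and $\nu_l:a\to b_l+b'_l$ for the pair $(a,b)$. Identify $I_\lambda$ with $\{e\}$ and $I_{\nu_l}$ with $\{e''\}$, and let $l$ be the index with $\varphi_\lambda(x)\in|\{b_l\}|$. Put $U_0=\varphi_\lambda^{-1}(|\{b_l\}|)\subseteq e$ and $D=\varphi_{\nu_l}^{-1}(|\{b_l\}|)\subseteq e''$. Lemma~\ref{lem:restriction}, applied to $(\varphi_\lambda,\lambda)^{-1}$ and $(\varphi_{\nu_l},\nu_l)^{-1}$, gives at a common level $m$ morphisms $\xi_1:\{b_l\}^{(m)}\to(U_0)_m$ and $\xi_2:\{b_l\}^{(m)}\to D_m$. Then $\xi_2\xi_1^{-1}\in\mathrm{Mor}(U_0,D)$, and it restricts to every clopen $U\subseteq U_0$ by Corollary~\ref{cor:restriction}.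
\end{proof}

\begin{proposition}\label{prop:G}
The group $G$ is minimal and piecewise full.
\end{proposition}

\begin{proof}
Let $x\in X$ and let $V$ be nonempty and clopen. If $x\notin V$, take $\xi\in\mathrm{Mor}(U_0,D)$ with $D\subseteq V$ from Lemma~\ref{lem:move}; then $|t_\xi|\in G$ moves $x$ into $V$. So every orbit is dense. Let $h$ be a homeomorphism with $h|_{\alpha_i}=|\gamma_i|\big|_{\alpha_i}$ for a finite clopen partition $(\alpha_i)$ and $\gamma_i\in\Gamma$. Restrict $\gamma_i$ to $\xi_i\in\mathrm{Mor}(\alpha_i,h\alpha_i)$. The sets $h\alpha_i$ partition $X$, so $\gamma=\bigsqcup_i\xi_i$ lies in $\Gamma$, and $|\gamma|=h$.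
\end{proof}

\section{The homomorphism $\Phi$}\label{sec:phi}

It remains to show that $\widetilde\Phi(\gamma)$ depends only on $|\gamma|$. A direct proof would have to list all coincidences among composites of the maps $\varphi_r$. We avoid this. An element of $\Gamma$ over the identity does fragment into elements of arbitrarily small support, so the argument of Proposition~\ref{prop:fragment}, carried out in $\Gamma$, makes its image central. This is where $k\ge2$ is needed: a free group of rank at least $2$ has trivial center.

\begin{lemma}\label{lem:welldef}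
If $\kappa\in\Gamma$ and $|\kappa|=\mathrm{id}$, then $\widetilde\Phi(\kappa)=1$.
\end{lemma}

\begin{proof}
Let $\gamma\in\Gamma$ be arbitrary and $h=|\gamma|$. For $x\in X$ choose a nonempty clopen $V_x$ containing neither $x$ nor $h(x)$. Take $U_0$ from Lemma~\ref{lem:move} for $x$ and $V_x$, and put $U_x=U_0\setminus h^{-1}(V_x)$, a clopen neighborhood of $x$. Finitely many $U_x$ cover $X$; choose $m$ such that each of them is a union of atoms of level $m$. Then every atom $e\in E_m$ lies in one $U_x$, so there is $\zeta_e\in\mathrm{Mor}(e,D_e)$ with $D_e\subseteq V_x$ clopen, and $D_e\cap(e\cup h(e))=\emptyset$. By Corollary~\ref{cor:restriction},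
\[
\kappa=\bigsqcup_{e\in E_m}\kappa_e,\quad\kappa_e\in\mathrm{Mor}(e,e),\qquad\qquad\gamma=\bigsqcup_{e\in E_m}\gamma_e,\quad\gamma_e\in\mathrm{Mor}(e,h(e)).
\]
Put $\tilde\kappa_e=\kappa_e\sqcup\mathrm{id}_{X\setminus e}\in\Gamma$. Since $\sqcup$ is compatible with composition, $\kappa=\prod_e\tilde\kappa_e$.

Fix $e$ and let $t_1=t_{\zeta_e}$ and $t_2=t_{\gamma_e\zeta_e^{-1}}$. Grouping the last two terms in the definition of $t_\xi$, we write $t_1=\zeta_e\sqcup\xi_1$ with $\xi_1\in\mathrm{Mor}(X\setminus e,X\setminus D_e)$ and $t_2=\gamma_e\zeta_e^{-1}\sqcup\xi_2$ with $\xi_2\in\mathrm{Mor}(X\setminus D_e,X\setminus h(e))$. So $s=t_2t_1=\gamma_e\sqcup\xi_2\xi_1$. Also $\gamma=\gamma_e\sqcup\xi_3$ with $\xi_3\in\mathrm{Mor}(X\setminus e,X\setminus h(e))$. Therefore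
\[
s\,\tilde\kappa_e\,s^{-1}=\gamma_e\kappa_e\gamma_e^{-1}\sqcup\mathrm{id}_{X\setminus h(e)}=\gamma\,\tilde\kappa_e\,\gamma^{-1}.
\]
By \eqref{eq:transp}, $\widetilde\Phi(s)=1$, so $\widetilde\Phi(\tilde\kappa_e)$ commutes with $\widetilde\Phi(\gamma)$. Hence so does $\widetilde\Phi(\kappa)$. As $\gamma$ was arbitrary and $\widetilde\Phi$ is surjective, $\widetilde\Phi(\kappa)$ is central in $F$, hence trivial.
\end{proof}

\begin{proof}[Proof of Theorem~\ref{thm:main}]
The group $G$ is minimal and piecewise full by Proposition~\ref{prop:G}. By Lemma~\ref{lem:welldef}, $\widetilde\Phi$ factors through $\Gamma\to G$, giving a surjective homomorphism $\Phi:G\to F$ with $\Phi(|\gamma|)=\widetilde\Phi(\gamma)$. Since $\Phi(\mathrm D(G))=[F,F]\ne1$, the normal subgroup $\mathrm D(G)\cap\ker\Phi$ of $\mathrm D(G)$ is proper. Free groups are torsion-free, so $\Phi$ kills every 3-cycle. By Lemma~\ref{lem:AS}, $1\ne\mathrm A(G)\le\mathrm D(G)\cap\ker\Phi$.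
\end{proof}

\section{The kernel, the measure and the derived series}\label{sec:kernel}

We now make precise the principle that classes describe paths modulo transpositions. For an $n$-family $T$, an \emph{exchange} of $T$ is a relabeling $w:T\to T$ that swaps two elements of equal type and fixes the others; every type-preserving permutation of $T$ is a product of exchanges. For an $n$-family $S$ let $\mathcal S(S)$ be the group of homeomorphisms of $|S|$ generated by all $|p|^{-1}|w||p|$, where $p$ is an $n$-path from $S$ to some $T$ and $w$ is an exchange of $T$. The \emph{trace} of an $n$-path is the edge path in $\Pi(P_n)$ formed by the symbols $(r,[C])^{\pm1}$ of its forward and backward steps.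

\begin{lemma}\label{lem:trace}
Let $p:S\to S_1$ and $q:S\to S_2$ be $n$-paths with the same trace. Then $|q|^{-1}|\vartheta||p|\in\mathcal S(S)$ for every relabeling $\vartheta:S_1\to S_2$.
\end{lemma}

\begin{proof}
If this holds for one $\vartheta$, it holds for all: any other is $\vartheta w$ with $w$ a product of exchanges of $S_1$, and $|q|^{-1}|\vartheta w||p|=(|q|^{-1}|\vartheta||p|)(|p|^{-1}|w||p|)$. We induct on the total number of steps. If both paths are empty, take $\vartheta=\mathrm{id}$. If $p$ or $q$ ends with a relabeling, remove it and absorb it into $\vartheta$. Otherwise both paths are nonempty, since the traces agree, and $p=\sigma p_0$, $q=\sigma'q_0$, where the last steps $\sigma,\sigma'$ carry the same symbol and $p_0,q_0$ have the same trace. Suppose the steps are forward with rule $r$, given by $(u,v,\pi)$ and $(u',v',\pi')$, where $\pi,\pi'$ are the bijections of complements. The two source complements have the same type count, so there is a relabeling $\vartheta_0$ from the target of $p_0$ to that of $q_0$ with $\vartheta_0u=u'$. Define $\vartheta:S_1\to S_2$ by $\vartheta v=v'$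 and by $\pi'\vartheta_0\pi^{-1}$ on the complement. Then $|\vartheta||\sigma|=|\sigma'||\vartheta_0|$, so $|q|^{-1}|\vartheta||p|=|q_0|^{-1}|\vartheta_0||p_0|\in\mathcal S(S)$ by induction. For backward steps choose $\vartheta_0$ with $\vartheta_0v=v'$ and define $\vartheta$ by $\vartheta u=u'$ and by $\pi'^{-1}\vartheta_0\pi$ on the complement.
\end{proof}

\begin{lemma}\label{lem:class}
If $p,q$ are $n$-paths from $S$ to $T$ with $[p]=[q]$, then $|q|^{-1}|p|\in\mathcal S(S)$.
\end{lemma}

\begin{proof}
Write $p_1\sim q_1$ if $|q_1|^{-1}|p_1|\in\mathcal S(S)$; this is an equivalence relation on $n$-paths from $S$ to $T$. By Lemma~\ref{lem:trace} with $\vartheta=\mathrm{id}_T$, paths with the same trace are equivalent. The traces of $p$ and $q$ are joined by a chain of elementary moves. So it suffices to find, for edge paths $\omega,\omega'$ from $[S]$ to $[T]$ that differ by one elementary move, $n$-paths from $S$ to $T$ with traces $\omega,\omega'$ and the same homeomorphism. Any edge path starting at $[S_1]$ is the trace of an $n$-path starting at $S_1$: a symbol $(r,C)$ starting at $[S_1]=A_r+C$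 allows a choice of $u:I_r\to S_1$, and an inverse symbol a choice of $v:J_r\to S_1$. Realize in this way the common initial part of $\omega$ and $\omega'$, ending at a family $S_1$. For a backtrack, either perform a step and then its inverse, or do nothing. For a square with rules $r,s$, we have $[S_1]=A_r+A_s+C$; choose disjoint copies of $I_r$ and $I_s$ in $S_1$ and replace them by $J_r$ and $J_s$ in either order. In both cases the two alternatives end at the same family with the same homeomorphism. Continue both with one realization of the common final part and one relabeling onto $T$.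
\end{proof}

\begin{proof}[Proof of Theorem~\ref{thm:strong}]
\emph{The kernel of $\Phi$.} Transpositions have order at most $2$ and $F$ is torsion-free, so $\mathrm S(G)\le\ker\Phi$. Let $\Phi(\sigma)=1$ and $\sigma=|p|$ for an $n$-path $p$ from $E_n$ to $E_n$. Then $[p]=\mathrm{id}$ because $\theta_n$ is injective, and Lemma~\ref{lem:class} with $q$ empty gives $\sigma\in\mathcal S(E_n)$. A generator $|p_1|^{-1}|w||p_1|$ of $\mathcal S(E_n)$ comes from an $n$-path $E_n\to E_n$, so it lies in $G$. It is an involution that exchanges two disjoint clopen sets and fixes the rest, hence a transposition of $G$. So $\sigma\in\mathrm S(G)$.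

\emph{The intersection with $\mathrm D(G)$.} Put $\bar G=G/\mathrm A(G)$ and $Z=\mathrm S(G)/\mathrm A(G)$. By Lemma~\ref{lem:AS}, $Z$ is central in $\bar G$, and $\Phi$ induces $\bar G/Z\cong F$. Lifting a basis of $F$ gives a subgroup $F_1\le\bar G$ that $\Phi$ maps isomorphically onto $F$, and $\bar G=Z\times F_1$. As $Z$ is abelian, $\mathrm D(G)/\mathrm A(G)=\mathrm D(\bar G)=\mathrm D(F_1)$, on which $\Phi$ is injective with image $[F,F]$. Thus $\mathrm D(G)\cap\ker\Phi=\mathrm A(G)$ and $\mathrm D(G)/\mathrm A(G)\cong[F,F]$.

\emph{The measure.} On a compact metrizable totally disconnected space, a finitely additive function $\mu\ge0$ on the clopen sets extends uniquely to a finite Borel measure: a clopen set is never an infinite disjoint union of nonempty clopen sets, so Carath\'eodory's extension theorem applies. For an $n$-family $S$ and $S_1\subseteq S^{(m)}$ put $\mu(|S_1|)=\mu([S_1])$. This is consistent under refinement because $\mu(\delta a)=\mu(a)$, so it defines a measure on $|S|$. On $X$ it has total mass $\mu(z)=1$ and is positive on every atom, so it has full support. Relabelings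 preserve $\mu$. For $r\in R_n$ and $r'\in\mathrm{Desc}_m(r)$, the map $\varphi_r$ sends $|I_{r'}|$ onto $|J_{r'}|$, and $\mu(|I_{r'}|)=\mu(A_{r'})=\mu(B_{r'})=\mu(|J_{r'}|)$. A clopen subset of $|I_r|$ is a disjoint union of sets $|\{i\}|$ with $i\in I_r^{(m)}=\bigsqcup_{r'}I_{r'}$, and $|\{i\}|=\bigsqcup_j|I_{r'_{ij}}|$ by \eqref{eq:rows}. So $\varphi_r$ preserves $\mu$ on clopen sets, hence on Borel sets. Every step, and so every element of $G$, preserves $\mu$.

\emph{Consequences.} We use two standard facts: subgroups of free groups are free, and a nontrivial normal subgroup of infinite index in a free group is not finitely generated. If $H$ is free of rank at least $2$, then $\mathrm D(H)$ is nontrivial and $H/\mathrm D(H)$ is infinite, so $\mathrm D(H)\neq H$ and $\mathrm D(H)$ is free of infinite rank. Thus $[F,F]$ is free of countably infinite rank, and every countable group is a quotient of it, hence of $\mathrm D(G)$. By induction every term $\mathrm D^{(i)}(F)$ of the derived series is free of rank at least $2$, so $\mathrm D^{(i)}(F)\ne\mathrm D^{(i+1)}(F)$. Since $\Phi$ maps $\mathrm D^{(i)}(G)$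 onto $\mathrm D^{(i)}(F)$, we get $\mathrm D^{(i)}(G)\ne\mathrm D^{(i+1)}(G)$ for all $i$.
\end{proof}

\begin{thebibliography}{9}

\bibitem{GR}
Alejandra Garrido and Colin D. Reid,
\emph{Locally compact piecewise full groups of homeomorphisms},
arXiv:2501.00908 (2025).

\end{thebibliography}
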